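\title{Roots of closed curves on surfaces under a length bound}

\begin{abstract}
Let $\gamma$ be a closed curve on an orientable Riemannian surface, possibly with boundary, and let $m\gamma$ be the curve that traverses $\gamma$ $m$ times. We prove that if $m\gamma$ can be contracted to a point through curves of length less than $L$, then so can $\gamma$. This settles a conjecture posed by Chambers and Liokumovich. More generally, if $m\gamma$ and $m\beta$ are homotopic through curves of length less than $L$, then so are $\gamma$ and $\beta$. For a prime $p$ we cut a curve in general position at $p-1$ crossings into $p$ loops in all possible ways, and we weight each way by the number of increasing labelings of an oriented tree. Modulo $p$, the weighted sum is invariant under homotopies of bounded length, and on $p\gamma$ it equals the $p$-th power of the class of $\gamma$. We also show that the bound $L$ cannot be improved by a constant factor, and we describe what happens on non-orientable surfaces.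
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a Riemannian surface, possibly with boundary, and let $L>0$ be a real number. For closed curves $\alpha,\beta$ on $M$ we write $\alpha\sim_L\beta$ if there is a homotopy from $\alpha$ to $\beta$ all of whose curves, the first and the last included, have length less than $L$. We call $\alpha$ \emph{$L$-contractible} if $\alpha\sim_L\beta$ for a constant curve $\beta$. The infimum of the numbers $L$ for which $\alpha$ is $L$-contractible is the height of the lowest pass that separates $\alpha$ from the constant curves in the landscape of the length functional. It can be much larger than the length of $\alpha$: a short curve around a thin neck has to be stretched over the whole region that the neck bounds.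

For an integer $m\ge1$ let $m\gamma$ be the closed curve that traverses $\gamma$ $m$ times. If $\gamma$ is $L$-contractible, then $m\gamma$ is $mL$-contractible: traverse each curve of the contraction $m$ times. This paper is about the opposite direction. Suppose that $m\gamma$ is $L$-contractible. What can be said about $\gamma$?

If lengths are ignored, the answer is the textbook fact that the fundamental group of an orientable surface has no torsion, so $\gamma$ is contractible. Both the dimension and the orientability matter here: a projective line in $\mathbb{RP}^3$ or in $\mathbb{RP}^2$ is not contractible, but its double is. With lengths, one might first guess that $\gamma$ is $L/m$-contractible. This is too optimistic. A contraction of $m\gamma$ need not pass through $m$-fold curves; it can pull the laps over the obstacle one at a time, and if $\gamma$ is short this costs hardly more than contracting a single lap. Theorem~\ref{thm:compl}(a) makes this precise: no factor smaller than $1$ can be gained. The best one can hope for is that $\gamma$ is $L$-contractible with the same $L$.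

On an orientable surface two cases of this statement are known: the case $m=2$, by a theorem of Chambers and Liokumovich \cite[Theorem~1.2]{CL}, and the case of a simple curve $\gamma$ with $m$ arbitrary. The conjecture posed in \cite{CL} is that the second case remains true when $\gamma$ is not simple. We prove it; the proof does not use the two known cases.

\begin{theorem}\label{thm:main}
Let $M$ be an orientable Riemannian surface, possibly with boundary, let $0<L<\infty$, let $\gamma$ be a closed curve on $M$ and let $m\ge1$. If $m\gamma$ is $L$-contractible, then $\gamma$ is $L$-contractible.
\end{theorem}

The method gives a stronger statement at no extra cost: $m$-th roots are unique up to $\sim_L$.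

\begin{theorem}\label{thm:roots}
Let $M$, $L$ and $m$ be as in Theorem~\ref{thm:main}, and let $\gamma,\beta$ be closed curves on $M$. If $m\gamma\sim_L m\beta$, then $\gamma\sim_L\beta$.
\end{theorem}

Theorem~\ref{thm:main} is the case of a constant curve $\beta$. The next theorem shows that the bound and the orientability hypothesis cannot be improved. A closed curve is \emph{orientation-preserving} if a local orientation transported once around it returns to itself, and \emph{orientation-reversing} otherwise.

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] For every $m\ge1$ and $0<\kappa<1$ there are a Riemannian disc, a simple closed curve $\gamma$ on it and $L>0$ such that $m\gamma$ is $L$-contractible but $\gamma$ is not $\kappa L$-contractible.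
\item[(b)] On a non-orientable surface the statement of Theorem~\ref{thm:main} holds whenever $m$ is odd or $\gamma$ is orientation-preserving. If $m$ is even and $\gamma$ is orientation-reversing, the conclusion is never true, while the hypothesis can hold.
\end{itemize}
\end{theorem}

\subsection*{The method}
One operation on curves respects the length bound automatically: cutting a curve at a self-crossing produces two closed curves whose lengths add up to the length of the original. A direct attack would therefore follow a contraction of $m\gamma$ and cut out of each curve a loop that plays the role of $\gamma$. The trouble is that the crossings at which one has chosen to cut can disappear during the homotopy. We avoid choosing. After reducing to $m=p$ prime, we sum over \emph{all} ways of cutting a curve into $p$ loops, recording the $\sim_L$-classes of the loops as a monomial of degree $p$, with a weight in $\mathbb F_p$. The weights are arranged so that the sum does not change when crossings are born, die or pass through each other. On $p\gamma$ everything cancels except the $p$-th power of the class of $\gamma$, and in a polynomial ring the $p$-th power of a variable determines the variable.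

Section~\ref{sec:conv} fixes conventions and states the general position result, whose proof is postponed to Section~\ref{sec:approx}. Section~\ref{sec:spiral} puts $p\gamma$ in general position and reduces Theorem~\ref{thm:roots} to two properties of an invariant. Section~\ref{sec:two} carries out the whole argument for $p=2$. The invariant for general $p$ is constructed in Section~\ref{sec:inv} and evaluated on $p\gamma$ in Sections~\ref{sec:bracket} and~\ref{sec:value}. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.

\section{Curves, general position and cutting}\label{sec:conv}

Unless stated otherwise, $M$ is a smooth oriented Riemannian surface with smooth, possibly empty, boundary. It is not assumed compact or complete. A homotopy stays in one component, so we assume $M$ connected; then any two constant curves are $\sim_L$. We write $d$ for the distance of $M$ and $\ell$ for length, defined as the supremum of the sums of distances over partitions; for a Lipschitz curve it is the integral of the speed. A closed curve is a continuous map $S^1=\mathbb R/\mathbb Z\to M$, and a homotopy is a continuous map $S^1\times[0,1]\to M$. The length need not be continuous along a homotopy. For $0<L<\infty$ let $\Lambda_L(M)$ be the set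 of closed curves of length less than $L$. We also allow $L=\infty$: then $\Lambda_\infty(M)$ is the set of all closed curves, $\sim_\infty$ is free homotopy, and statements about lengths are to be ignored.

\subsection*{Reparametrization and concatenation}
Two closed curves of finite length \emph{differ by a monotone reparametrization} if they have the same constant-speed parametrization $\alpha$ up to rotation. They are then of the form $\alpha\circ\sigma_0$ and $\alpha\circ\sigma_1$, where $\sigma_0,\sigma_1$ are continuous weakly monotone maps of degree one. The curves $\alpha\circ((1-s)\sigma_0+s\sigma_1)$, computed with lifts to $\mathbb R$, all have length $\ell(\alpha)$. So two such curves are $\sim_L$ for every $L>\ell(\alpha)$, and we do not distinguish them. The following observation is the only way in which the length bound enters the combinatorial part of the proof.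

\begin{lemma}\label{lem:cont}
Let $(\alpha_t)_{t\in J}$ be a homotopy through $\Lambda_L(M)$, with $J$ a compact interval. Let $I_1(t),\dots,I_k(t)$ be closed arcs of the oriented circle with disjoint interiors, possibly reduced to points, that depend continuously on $t$. Suppose that $\alpha_t$ maps the end of $I_j(t)$ and the start of $I_{j+1}(t)$ to the same point, for all $j\in\mathbb Z/k$. Let $\omega_t$ be the concatenation of $\alpha_t|_{I_1(t)},\dots,\alpha_t|_{I_k(t)}$. Then the closed curves $\omega_t$, $t\in J$, are pairwise $\sim_L$.
\end{lemma}

\begin{proof}
Parametrize $\omega_t$ by mapping $[\frac{j-1}k,\frac jk]$ affinely onto $I_j(t)$. This is a homotopy, and $\ell(\omega_t)\le\ell(\alpha_t)<L$ because the arcs have disjoint interiors.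
\end{proof}

Deleting an arc that is reduced to a point is a monotone reparametrization. If all arcs shrink to points at some $t\in J$, then every $\omega_t$ is $L$-contractible.

\subsection*{General position}
A \emph{generic curve} is a $C^\infty$ immersion $S^1\to\operatorname{int}M$ whose only multiple points are transverse double points, called \emph{crossings}. Homotopies of bounded length can be put in general position without violating the bound.

\begin{proposition}\label{prop:generic}
Let $0<L\le\infty$.
\begin{itemize}
\item[(1)] Every $\beta\in\Lambda_L(M)$ is $\sim_L$ to a generic curve.
\item[(2)] If $\alpha_0\sim_L\alpha_1$ are generic, they are joined by a $C^\infty$ homotopy $\alpha_t(\theta)=\alpha(\theta,t)$ in $\operatorname{int}M$ through $\Lambda_L(M)$ such that $\alpha_t$ is generic except at finitely many times. At each exceptional time $t_0$ exactly one of the events \textup{(I)--(III)} below occurs, and the crossings not involved in the event persist through $t_0$ as transverse double points whose preimages stay away from the parameters of the event.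
\end{itemize}
\begin{itemize}
\item[(I)] \emph{Cusp.} The velocity of $\alpha_{t_0}$ vanishes at one parameter $\theta_0$. For $t$ on one side of $t_0$ there is exactly one crossing with preimages near $\theta_0$, and the short arc between its preimages shrinks to $\theta_0$ as $t\to t_0$. For $t$ on the other side there is none.
\item[(II)] \emph{Self-tangency.} Two branches, through parameters $\tau_1,\tau_2$, are tangent at time $t_0$. In coordinates $(x,y)$ depending smoothly on $t$ they are $y=0$ and $y=\phi(x,t)$, where $\phi=\phi_x=0$, $\phi_{xx}\ne0$ and $\phi_t\ne0$ at $(0,t_0)$.
\item[(III)] \emph{Triple point.} Three branches, through parameters $\tau_1,\tau_2,\tau_3$, meet at time $t_0$. In a positively oriented chart put $v_i=\partial_\theta\alpha(\tau_i,t_0)$, $w_i=\partial_t\alpha(\tau_i,t_0)$, $d_{ij}=\det(v_i,v_j)$ and $a_i=\det(v_i,w_i)$. Then $d_{12},d_{23},d_{31}\neq0$ and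
\[
\Delta_0:=d_{23}a_1+d_{31}a_2+d_{12}a_3\ne0 .
\]
\end{itemize}
\end{proposition}

In (II), the function $\phi(\cdot,t)$ has no zero near $0$ for $t$ on one side of $t_0$ and two zeros for $t$ on the other side, and $\phi_x$ has opposite signs at them. So two crossings $c,d$ are born or die, and the ordered pair (velocity near $\tau_1$, velocity near $\tau_2$) is a positive basis at one of them and a negative basis at the other. In (III), the $i$-th branch is to first order the line $\det(v_i,q)=(t-t_0)a_i$, where $q$ is measured from the triple point. Because of the identity
\begin{equation}\label{eq:cramer}
d_{23}v_1+d_{31}v_2+d_{12}v_3=0,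
\end{equation}
valid for any three vectors in the plane, these lines are concurrent only if $(t-t_0)\Delta_0=0$. The condition $\Delta_0\neq0$ thus says that the triple point is passed with nonzero speed.

\subsection*{Cutting at a crossing}
Let $c$ be a crossing of a generic curve $\alpha$. The orientation of $M$ orders its two preimages: name them $\theta,\theta'$ so that $(\alpha'(\theta),\alpha'(\theta'))$ is a positive basis. Using arcs of the oriented circle, put
\[
c^+=\alpha|_{[\theta,\theta']},\qquad c^-=\alpha|_{[\theta',\theta]} .
\]
These are closed curves with $\ell(c^+)+\ell(c^-)=\ell(\alpha)$. We use the same symbols for the two arcs of the circle.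

Fix a prime $p$ and a commutative $\mathbb F_p$-algebra $R$. A \emph{class function} is a map $f\colon\Lambda_L(M)\to R$ that is constant on $\sim_L$-classes and vanishes on $L$-contractible curves. The second condition will dispose of the tiny loops that appear at the events (I)--(III): the kink, the bigon and the triangle.

\section{The multiple $p\gamma$ in general position}\label{sec:spiral}

The curve $p\gamma$ is not generic. We push its laps apart into a thin spiral. The spiral has to close up, so the last lap must return across the other $p-1$ laps. These $p-1$ forced crossings will carry the answer.

Let $\gamma\colon\mathbb R/\mathbb Z\to\operatorname{int}M$ be generic, with $\gamma(0)$ not a crossing. Let $\nu$ be the unit normal field along $\gamma$ for which $(\gamma',\nu)$ is positive; it exists because $M$ is oriented. Choose $\delta\in(0,1)$ such that $\gamma([-\delta,0])$ contains no crossing, and a smooth nondecreasing function $w\colon[0,\delta]\to[0,p]$ that equals $0$ near $0$, equals $p$ near $\delta$, and has $w'>0$ where $0<w<p$. Define $u\colon\mathbb R/p\mathbb Z\to\mathbb R$ by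
\[
u(\tau)=\tau\quad(0\le\tau\le p-\delta),\qquad u(p-\theta)=w(\theta)-\theta\quad(0\le\theta\le\delta).
\]
This function is smooth, since the second formula gives $u(\tau)=\tau$ near $\tau=p-\delta$ and $u(\tau)=\tau-p$ near $\tau=p$. Put
\[
\alpha_\varepsilon(\tau)=\Phi\bigl(\tau\bmod1,\ \varepsilon u(\tau)\bigr),\quad\tau\in\mathbb R/p\mathbb Z,\qquad\text{where }\ \Phi(\sigma,v)=\exp_{\gamma(\sigma)}\bigl(v\,\nu(\sigma)\bigr).
\]
We identify $\mathbb R/p\mathbb Z$ with $S^1$ by scaling and call the length of an arc of $\mathbb R/p\mathbb Z$ its \emph{duration}. The family $\alpha_\varepsilon$ is smooth in $(\tau,\varepsilon)$, and $\alpha_0=p\gamma$. See Figure~\ref{fig:spiral}. For a crossing $x=\gamma(s)=\gamma(s')$ of $\gamma$ with $0<s<s'<1$, write $a=\gamma|_{[s,s']}$ and $\bar a=\gamma|_{[s',s+1]}$ for the two loops of $\gamma$ at $x$.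

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed,gray] (0,-0.4)--(0,3.1);
\draw[dashed,gray] (6,-0.4)--(6,3.1);
\draw[dotted,gray] (3.9,-0.4)--(3.9,3.1);
\draw[thick] (0,0)--(6,1);
\draw[thick] (0,1)--(6,2);
\draw[thick] (0,2)--(3.9,2.65) .. controls (4.7,2.783) and (4.8,-0.2) .. (5.6,-0.067)--(6,0);
\draw[thick,->] (1.9,0.317)--(2,0.333);
\draw[thick,->] (1.9,1.317)--(2,1.333);
\draw[thick,->] (1.9,2.317)--(2,2.333);
\fill (4.60,1.766) circle (0.05) node[above right] {$b_1$};
\fill (4.905,0.817) circle (0.05) node[above right] {$b_2$};
\node[left] at (0,0) {$0$};
\node[left] at (0,1) {$1$};
\node[left] at (0,2) {$2$};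
\node[below] at (0,-0.4) {$0$};
\node[below] at (3.9,-0.4) {$1-\delta$};
\node[below] at (6,-0.4) {$1$};
\end{tikzpicture}
\caption{The perturbation of $3\gamma$ drawn in a strip along $\gamma$. The horizontal coordinate is the parameter of $\gamma$ (the two dashed lines are identified), and the vertical coordinate is the normal displacement $u$. The third lap returns to its starting level across the second lap at $b_1$ and across the first lap at $b_2$.}
\label{fig:spiral}
\end{figure}

\begin{lemma}\label{lem:spiral}
There is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ the curve $\alpha_\varepsilon$ is generic, with the following crossings.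
\begin{itemize}
\item[(a)] For $1\le k\le p-1$, a crossing $b_k$ with preimages $p-k-\theta_k$ and $p-\theta_k$, where $\theta_k\in(0,\delta)$ is the solution of $w(\theta_k)=p-k$. The arc $b_k^-$ is $[p-k-\theta_k,\,p-\theta_k]$. As $\varepsilon\to0$, the loops $b_k^-$ and $b_k^+$ tend to $k\gamma$ and $(p-k)\gamma$.
\item[(b)] For each crossing $x=\gamma(s)=\gamma(s')$ of $\gamma$ and $0\le i,j\le p-1$, a crossing $x_{ij}$ with preimages tending to $s+i$ and $s'+j$ as $\varepsilon\to0$. With $k\equiv j-i\pmod p$, $0\le k<p$, the two loops at $x_{ij}$ tend to $a(\bar aa)^k$ and $\bar a(a\bar a)^{p-1-k}$. Which of the two is $x_{ij}^+$ depends only on $x$.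
\end{itemize}
The preimages of the crossings depend continuously on $\varepsilon\in(0,\varepsilon_0]$, and their cyclic order does not depend on $\varepsilon$.
\end{lemma}

\begin{proof}
For small $v_0>0$ the map $\Phi$ is an orientation-preserving immersion of the strip $\mathbb R/\mathbb Z\times(-v_0,v_0)$, because its differential along $v=0$ sends the standard basis to $(\gamma',\nu)$. It is locally injective, uniformly along $\mathbb R/\mathbb Z$. So a sequence of pairs of distinct points with equal images and $v$-coordinates tending to $0$ accumulates only at pairs $(\sigma,0)\neq(\sigma',0)$ with $\gamma(\sigma)=\gamma(\sigma')$. Hence, for small $v_0$, two distinct points of the strip with the same image have first coordinates near $s$ and near $s'$ for one crossing of $\gamma$, and no three distinct points have the same image. The curve $\alpha_\varepsilon$ is an immersion, and two parameters with the same image give either the same point of the strip or two distinct points.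

\emph{Same point.} The parameters are $\tau<\tau+k$ in $[0,p)$, with $k$ an integer and $u(\tau)=u(\tau+k)$. Since $u$ is injective on $[0,p-\delta]$, we have $\tau+k=p-\theta$ with $\theta\in(0,\delta)$. Then $1\le k\le p-1$, and $\tau=p-k-\theta\le p-\delta$ because $\delta<1$. The condition becomes $p-k-\theta=w(\theta)-\theta$, that is, $w(\theta)=p-k$, which has the unique solution $\theta_k$. In the strip the earlier branch has velocity $(1,\varepsilon)$ and the later one $(1,\varepsilon(1-w'(\theta_k)))$; the determinant is $-\varepsilon w'(\theta_k)<0$. So the crossing is transverse, the pair (later, earlier) is positive, and $b_k^-$ runs from the earlier to the later preimage. It has duration $k$, and $b_k^+$ has duration $p-k$; this gives the limits in (a).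

\emph{Distinct points.} The parameters lie near $s+i$ and $s'+j$ for some $x,i,j$. At $\varepsilon=0$ the two branches meet transversely at $x$, so by the implicit function theorem there is exactly one such double point for small $\varepsilon$; it is transverse, and the orientation of the pair of velocities is that of $(\gamma'(s),\gamma'(s'))$. In the limit, the arc from $s+i$ to $s'+j$ has duration $(s'-s)+k$ and the complementary arc has duration $(s+1-s')+(p-1-k)$; this gives the limits in (b).

\emph{No triple points.} Among three parameters with the same image, two give the same point of the strip. This point has first coordinate $-\theta_k$ for some $k$, which is not near any preimage of a crossing of $\gamma$, so all three parameters $\tau_1<\tau_2<\tau_3$ in $[0,p)$ give the same point. The first case applied to $\tau_1,\tau_2$ yields $\tau_2>p-\delta$, and then $\tau_3\ge\tau_2+1>p$, which is absurd.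

The preimages depend continuously on $\varepsilon$ and are distinct for each $\varepsilon\in(0,\varepsilon_0]$, so their cyclic order is constant.
\end{proof}

The core of the paper is the following statement.

\begin{proposition}\label{prop:key}
Let $p$ be a prime, $0<L<\infty$, and $f\colon\Lambda_L(M)\to R$ a class function with values in a commutative $\mathbb F_p$-algebra. There is an $R$-valued function $F_f$ on the generic curves in $\Lambda_L(M)$ with the following properties.
\begin{itemize}
\item[(A)] If $\alpha\sim_L\alpha'$ are generic, then $F_f(\alpha)=F_f(\alpha')$.
\item[(B)] If $\gamma$ is generic, $\gamma(0)$ is not a crossing and $p\,\ell(\gamma)<L$, then $F_f(\alpha_\varepsilon)=f(\gamma)^p$ for all small $\varepsilon>0$.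
\end{itemize}
\end{proposition}

In the situation of (B), $\alpha_\varepsilon\to p\gamma$ in $C^1$. We always take $\varepsilon_0$ so small that $\ell(\alpha_\varepsilon)<L$ for $0\le\varepsilon\le\varepsilon_0$. Then $\alpha_\varepsilon\sim_Lp\gamma$, and by Lemma~\ref{lem:cont} every loop cut out of $\alpha_\varepsilon$ at crossings is $\sim_L$ to its limit as $\varepsilon\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:roots}, given Proposition~\ref{prop:key}]
It suffices to treat a prime $m=p$. Indeed, if $m=pm'$, then $m\gamma=p(m'\gamma)$ and $m\beta=p(m'\beta)$, so the prime case gives $m'\gamma\sim_Lm'\beta$, and we conclude by induction on $m$.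

Let $p\gamma\sim_Lp\beta$. Then $\ell(\gamma),\ell(\beta)<L/p$. Proposition~\ref{prop:generic}(1), applied with $L/p$ in place of $L$, gives a generic $\gamma_1\sim_{L/p}\gamma$. Then $\gamma\sim_L\gamma_1$ and, traversing each curve of the homotopy $p$ times, $p\gamma\sim_Lp\gamma_1$. The same applies to $\beta$. So we may assume that $\gamma$ and $\beta$ are generic of length less than $L/p$ and, after a rotation of the parameter, that $\gamma(0)$ and $\beta(0)$ are not crossings.

Take the universal class function. Let $R=\mathbb F_p[y_C]$ be the polynomial ring with one variable for each $\sim_L$-class $C$ of curves in $\Lambda_L(M)$ that are not $L$-contractible; let $f=y_C$ on $C$ and $f=0$ on $L$-contractible curves. The perturbations $\alpha_\varepsilon^\gamma$, $\alpha_\varepsilon^\beta$ of $p\gamma$, $p\beta$ satisfy $\alpha_\varepsilon^\gamma\sim_Lp\gamma\sim_Lp\beta\sim_L\alpha_\varepsilon^\beta$, so (A) and (B) give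
\[
f(\gamma)^p=F_f(\alpha^\gamma_\varepsilon)=F_f(\alpha^\beta_\varepsilon)=f(\beta)^p\quad\text{in }R.
\]
Either both sides vanish, and $\gamma,\beta$ are both $L$-contractible, or both sides are the $p$-th power of one variable $y_C$, and $\gamma,\beta\in C$. In both cases $\gamma\sim_L\beta$.
\end{proof}

\section{The case $p=2$}\label{sec:two}

For $p=2$ we cut at one crossing. With $2=0$ in $R$, define
\[
F_f(\alpha)=\sum_{c}f(c^+)f(c^-),
\]
the sum over all crossings of the generic curve $\alpha$.

\emph{Property \textup{(A)}.} Take a homotopy as in Proposition~\ref{prop:generic}(2). As long as a crossing $c$ persists, its preimages move continuously, and its term is constant by Lemma~\ref{lem:cont}. This covers the times between events, the crossings not involved in an event, and also the three crossings at a triple point, each of which exists before, at and after $t_0$. At a cusp, one of the loops $c^\pm$ of the new crossing is the kink, which shrinks to a point, so the term is $0$. At a self-tangency, both $\{c^+,c^-\}$ and $\{d^+,d^-\}$ tend to the pair $\alpha_{t_0}|_{[\tau_1,\tau_2]}$, $\alpha_{t_0}|_{[\tau_2,\tau_1]}$. The terms of $c$ and $d$ are equal, and their sum is $0$.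

\emph{Property \textup{(B)}.} By Lemma~\ref{lem:spiral}, the crossing $b_1$ cuts $\alpha_\varepsilon$ into two loops tending to $\gamma$ and contributes $f(\gamma)^2$. Each crossing $x$ of $\gamma$ gives four crossings of $\alpha_\varepsilon$. Both $x_{00}$ and $x_{11}$ contribute $f(a)f(\bar aa\bar a)$, and both $x_{01}$ and $x_{10}$ contribute $f(a\bar aa)f(\bar a)$. These terms cancel in pairs, and $F_f(\alpha_\varepsilon)=f(\gamma)^2$.

This proves Theorem~\ref{thm:roots} for $m=2$, granted Proposition~\ref{prop:generic}. For $p\ge3$ we must cut at several crossings at once, and both halves of the argument meet an obstacle. In (A), two equal terms no longer cancel, and a triple point changes which sets of crossings can be cut simultaneously; weights repair this in Section~\ref{sec:inv}. In (B), the symmetry $(i,j)\mapsto(i+1,j+1)$ that produced the cancellation does not act on the sets of crossings that can be cut simultaneously; Section~\ref{sec:bracket} recovers the cancellation by differentiating.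

\section{The cutting invariant}\label{sec:inv}

\subsection*{Unlinked sets, loops and trees}
Let $\alpha$ be generic. Draw each crossing as the chord joining its two preimages in the disc bounded by the parameter circle. Two crossings are \emph{linked} if their endpoints alternate on the circle, and a set $S$ of crossings is \emph{unlinked} if no two of its elements are linked. The chords of an unlinked set $S$ are disjoint and cut the disc into $|S|+1$ regions. The boundary of a region $v$ consists alternately of arcs of the circle and of chords. Since $\alpha$ identifies the two ends of a chord, the restrictions of $\alpha$ to the arcs of $v$, concatenated in cyclic order, form a closed curve $\omega_v$. These curves are the \emph{loops of $S$}; their lengths add up to $\ell(\alpha)$. Let $T(S)$ be the dual tree, with the regions as vertices and the chords as edges, and orient the edge $c$ from the region on the side of the arc $c^-$ to the region on the side of the arc $c^+$.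

\subsection*{The weights}
For an oriented forest $G$ with $p$ vertices, call a bijection $\lambda\colon V(G)\to\{1,\dots,p\}$ \emph{admissible} if it increases along every oriented edge, and let $e(G)$ be the number of admissible bijections.

\begin{lemma}\label{lem:e}
Let $p$ be prime.
\begin{itemize}
\item[(E1)] If an oriented forest $G$ on $p$ vertices is not connected, then $e(G)\equiv0\pmod p$.
\item[(E2)] If the oriented tree $T'$ on $p$ vertices is obtained from $T$ by reversing one edge, then $e(T')\equiv-e(T)\pmod p$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $G_1$ be a component of $G$ with $p_1$ vertices, $0<p_1<p$. An admissible labeling is given by the set of labels used on $G_1$ together with the relative orders on $G_1$ and on $G\setminus G_1$, which can be chosen independently. So $e(G)$ is a multiple of $\binom p{p_1}$, which is divisible by $p$. For (E2), let $G$ be $T$ with the edge deleted. An admissible labeling of $G$ is admissible for exactly one of $T,T'$, so $e(T)+e(T')=e(G)\equiv0$ by (E1).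
\end{proof}

\begin{definition}\label{def:F}
Let $0<L\le\infty$ and let $f$ be a class function on $\Lambda_L(M)$. For generic $\alpha\in\Lambda_L(M)$ put
\[
F_f(\alpha)=\sum_{\substack{S\text{ unlinked}\\|S|=p-1}}e(T(S))\prod_{v\in V(T(S))}f(\omega_v)\ \in R .
\]
\end{definition}

For $p=2$ the tree is a single edge, $e=1$, and we recover the sum of Section~\ref{sec:two}.

\begin{example}\label{ex:three}
For $p=3$ the tree is a path with two edges. If the edges form a directed path, $e=1$. If both point away from the middle vertex, or both point to it, that vertex has the label $1$, respectively $3$, and $e=2$. At a self-tangency the terms of $\{c',c\}$ and $\{c',d\}$ have the same loops and weights $1$ and $2$, which add up to $3$. At a triple point the proof below shows that either three pairs of weight $2$ appear together, or one pair of weight $2$ is replaced by two pairs of weight $1$. With all weights equal to $1$, the first and the last of these three cancellations would fail.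
\end{example}

\begin{example}\label{ex:S0}
Consider $\alpha_\varepsilon$ and $S_0=\{b_1,\dots,b_{p-1}\}$. Since $w(\theta_k)=p-k$, the numbers $\theta_k\in(0,\delta)$ decrease strictly in $k$, and consecutive ones differ by less than $1$. So the arcs $b_k^-=[p-k-\theta_k,p-\theta_k]$ are strictly nested, increasing in $k$, and $S_0$ is unlinked. The tree $T(S_0)$ is the directed path $v_1\to v_2\to\cdots\to v_p$, the edge $b_k$ pointing from $v_k$ to $v_{k+1}$, so $e(T(S_0))=1$. The regions $v_1$ and $v_p$ have one arc, of duration $1$. For $1<k<p$ the region $v_k$ has the arcs $[p-k-\theta_k,\,p-k+1-\theta_{k-1}]$ and $[p-\theta_{k-1},\,p-\theta_k]$, which modulo $1$ run from $-\theta_k$ around to $-\theta_{k-1}$ and then on to $-\theta_k$. So every loop of $S_0$ tends to $\gamma$ as $\varepsilon\to0$, and the term of $S_0$ is $f(\gamma)^p$. If $\gamma$ has no crossings, this is the only term and (B) is proved.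
\end{example}

\begin{proposition}\label{prop:inv}
Let $0<L\le\infty$. If $\alpha\sim_L\alpha'$ are generic, then $F_f(\alpha)=F_f(\alpha')$. If $\alpha$ is generic and $L$-contractible, then $F_f(\alpha)=0$.
\end{proposition}

\begin{proof}
The second claim follows from the first: $\alpha$ is $\sim_L$ to a small embedded circle, which has no crossings, while $p-1\ge1$.

Take a homotopy as in Proposition~\ref{prop:generic}(2). On an interval of generic times the preimages of the crossings move continuously without colliding. So the unlinked sets and their oriented trees are constant, and the classes of the loops are constant by Lemma~\ref{lem:cont}. Let $t_0$ be an exceptional time, and call the crossings involved in the event \emph{special}. For $t$ near $t_0$, small neighborhoods of the parameters of the event contain preimages of special crossings only. A set $S$ without special crossings persists through $t_0$, and the argument just given shows that its term does not change. It remains to show that the sets containing special crossings have the same total on both sides of $t_0$.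

\medskip\noindent\textbf{Event (I).} If $S$ contains the special crossing, the short arc between its preimages contains no other chord endpoint, so the kink is a loop of $S$. It shrinks to a point as $t\to t_0$, and the term of $S$ is $0$.

\medskip\noindent\textbf{Event (II).} We show that the total is $0$ on the side where $c,d$ exist. Suppose that $S$ is unlinked and contains both. Each of the chords $c,d$ has one endpoint near $\tau_1$ and one near $\tau_2$. As they are unlinked, the region between them has two arcs, one near $\tau_1$ and one near $\tau_2$, both shrinking to points. Its loop is the bigon, which is $L$-contractible, and the term is $0$. Now let $S'$ contain neither $c$ nor $d$, with $|S'|=p-2$. A chord of $S'$ is linked with $c$ if and only if it separates $\tau_1$ from $\tau_2$, and the same holds for $d$. So $S'\cup\{c\}$ is unlinked if and only if $S'\cup\{d\}$ is. In that case the regions correspond, and corresponding loops have the same limit as $t\to t_0$, so they are $\sim_L$. The trees agree, except that the edges $c$ and $d$ have opposite orientations, because the velocity pairs at $c$ and $d$ have opposite signs. By (E2) the two terms cancel.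

\medskip\noindent\textbf{Event (III).} Number $\tau_1,\tau_2,\tau_3$ in cyclic order on the circle. Let $c_{12},c_{23},c_{31}$ be the special crossings, $c_{ij}$ being the crossing of the branches $i$ and $j$, and let $s_{ij}$ be the sign of $d_{ij}$. Put $\Delta=(t-t_0)\Delta_0$; its sign distinguishes the two sides of $t_0$.

\emph{Step 1: which pairs are unlinked.} Let $q_{ij}(t)$ be the position of $c_{ij}$ in the chart; it is smooth in $t$ by the implicit function theorem. Let $\theta_{12}(t)$ and $\theta_{23}(t)$ be the preimages of $c_{12}$ and $c_{23}$ near $\tau_2$. A point $q(t)=\alpha(\theta(t),t)$ with $\theta(t_0)=\tau_i$ has $\dot q=\dot\theta v_i+w_i$ at $t_0$, hence $\det(v_i,\dot q)=a_i$. Taking the determinant of \eqref{eq:cramer} with $\dot q_{12}$ gives $d_{23}a_1+d_{31}a_2+d_{12}\det(v_3,\dot q_{12})=0$, that is,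
\[
\det(v_3,\dot q_{12})-a_3=-\Delta_0/d_{12}.
\]
On the other hand $\dot q_{12}=\dot q_{23}+\sigma v_2$ with $\sigma=\dot\theta_{12}-\dot\theta_{23}$, and $\det(v_3,\dot q_{23})=a_3$, so the left side equals $\sigma\det(v_3,v_2)=-\sigma d_{23}$. Thus $\sigma=\Delta_0/(d_{12}d_{23})$. Since $\theta_{12}=\theta_{23}$ at $t_0$, the crossing $c_{12}$ precedes $c_{23}$ on branch $2$ if and only if $\Delta\,d_{12}d_{23}<0$. If $c_{12}$ precedes $c_{23}$, the endpoints occur in the cyclic order $c_{12},c_{12},c_{23},c_{23}$ and the pair is unlinked; otherwise they alternate. The quantity $\Delta$ is invariant under cyclic permutation of the indices, so for each of the pairs $\{c_{12},c_{23}\}$, $\{c_{23},c_{31}\}$, $\{c_{31},c_{12}\}$: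
\begin{equation}\label{eq:star}
\begin{array}{l}
\text{if $\Delta<0$, the pair is unlinked if and only if its two signs $s_{ij}$ are equal;}\\
\text{if $\Delta>0$, the pair is unlinked if and only if its two signs $s_{ij}$ are different.}
\end{array}
\end{equation}

\emph{Step 2: sets with one or three special crossings.} A set with exactly one special crossing persists through $t_0$ with the same linking pattern and signs, so its term does not change. If an unlinked set contains all three, then by Step 1 the endpoints occur in the order $c_{31},c_{12}$ near $\tau_1$, then $c_{12},c_{23}$ near $\tau_2$, then $c_{23},c_{31}$ near $\tau_3$. The three short arcs belong to one region, whose loop is the vanishing triangle, and the term is $0$.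

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\draw (0,0) circle (1);
\draw[thick] (90:1)--(203:1);
\draw[thick] (217:1)--(330:1);
\node at (90:1.22) {$\tau_1$}; \node at (210:1.25) {$\tau_2$}; \node at (330:1.25) {$\tau_3$};
\node at (150:1.22) {$X$}; \node at (270:1.22) {$Y$}; \node at (30:1.22) {$Z$};
\node at (147:0.3) {\small$c_{12}$}; \node at (285:0.33) {\small$c_{23}$};
\end{scope}
\begin{scope}[xshift=3.4cm]
\draw (0,0) circle (1);
\draw[thick] (210:1)--(323:1);
\draw[thick] (337:1)--(90:1);
\node at (90:1.22) {$\tau_1$}; \node at (210:1.25) {$\tau_2$}; \node at (330:1.25) {$\tau_3$};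
\node at (150:1.22) {$X$}; \node at (270:1.22) {$Y$}; \node at (30:1.22) {$Z$};
\node at (255:0.33) {\small$c_{23}$}; \node at (33:0.3) {\small$c_{31}$};
\end{scope}
\begin{scope}[xshift=6.8cm]
\draw (0,0) circle (1);
\draw[thick] (330:1)--(83:1);
\draw[thick] (97:1)--(210:1);
\node at (90:1.22) {$\tau_1$}; \node at (210:1.25) {$\tau_2$}; \node at (330:1.25) {$\tau_3$};
\node at (150:1.22) {$X$}; \node at (270:1.22) {$Y$}; \node at (30:1.22) {$Z$};
\node at (5:0.3) {\small$c_{31}$}; \node at (175:0.3) {\small$c_{12}$};
\end{scope}
\end{tikzpicture}
\caption{The parameter circle, oriented counterclockwise, near the time of a triple point with preimages $\tau_1,\tau_2,\tau_3$. Any unlinked pair among the three nearby crossings $c_{12},c_{23},c_{31}$ separates the arcs $X,Y,Z$ from one another; the region between the two chords contains $Z$, $X$, $Y$ respectively.}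
\label{fig:triple}
\end{figure}

\emph{Step 3: sets with two special crossings.} Let $S$ consist of a special pair and a set $S'$ of $p-3$ other crossings. The two special chords connect the neighborhoods of $\tau_1,\tau_2,\tau_3$. So $S$ can be unlinked only if $S'$ is unlinked and $\tau_1,\tau_2,\tau_3$ lie in one region of $S'$, and then $S$ is unlinked if and only if the pair is. Fix such an $S'$. At time $t_0$, cut at $S'$ and at the triple point: the region of $S'$ containing the $\tau_i$ splits into three parts $X,Y,Z$, whose arcs lie in $[\tau_1,\tau_2]$, $[\tau_2,\tau_3]$, $[\tau_3,\tau_1]$ respectively, and we obtain $p$ loops of $\alpha_{t_0}$. For each choice of the unlinked pair, on either side of $t_0$, the loops of $S$ converge to these $p$ loops; the short arc between the two special endpoints on the common branch shrinks to a point. By Lemma~\ref{lem:cont} the product $\prod f(\omega_v)$ is one and the same element of $R$ for all these $S$. It remains to compare the sums of the weights modulo $p$.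

The chords of $S'$ form an oriented forest $G$ on the $p$ vertices, with three components containing $X$, $Y$, $Z$. As Figure~\ref{fig:triple} shows, $T(S)$ is $G$ with two edges added at a middle vertex; the chord $c_{12}$ joins the middle vertex to $X$, the chord $c_{23}$ joins it to $Y$, and $c_{31}$ joins it to $Z$. The arc $c_{12}^+$ is the one close to $[\tau_1,\tau_2]$ if and only if $s_{12}=+$, and cyclically. So each added edge points away from the middle vertex if its sign is $+$ and toward it if its sign is $-$. The weight $e(T(S))$ is the number of admissible labelings $\lambda$ of $G$ that satisfy the condition in the following table.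
\[
\begin{array}{c|c|c|c}
\text{pair}&\text{middle}&(s_{12},s_{23},s_{31})=(+,+,+)&(s_{12},s_{23},s_{31})=(+,+,-)\\\hline
\{c_{12},c_{23}\}&Z&\lambda_Z<\lambda_X,\ \lambda_Z<\lambda_Y&\lambda_Z<\lambda_X,\ \lambda_Z<\lambda_Y\\
\{c_{23},c_{31}\}&X&\lambda_X<\lambda_Y,\ \lambda_X<\lambda_Z&\lambda_Z<\lambda_X<\lambda_Y\\
\{c_{31},c_{12}\}&Y&\lambda_Y<\lambda_Z,\ \lambda_Y<\lambda_X&\lambda_Z<\lambda_Y<\lambda_X
\end{array}
\]
For the signs $(+,+,+)$, \eqref{eq:star} says that all three pairs occur for $\Delta<0$ and none for $\Delta>0$. Exactly one of $\lambda_X,\lambda_Y,\lambda_Z$ is the smallest, so the three weights add up to $e(G)$, which is $0$ modulo $p$ by (E1). For the signs $(+,+,-)$, only the first pair occurs for $\Delta<0$, and only the second and third occur for $\Delta>0$. The first condition is the disjoint union of the other two, so the sums agree. Reversing all three signs reverses all inequalities in the table and does not affect \eqref{eq:star}; the same two arguments apply, with largest in place of smallest. Finally, if the signs are not all equal, a cyclic renumbering makes $s_{12}=s_{23}\neq s_{31}$. This covers all cases.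
\end{proof}

Property (A) of Proposition~\ref{prop:key} is proved.

\section{A bracket and the derivative of the invariant}\label{sec:bracket}

To prove (B) we must show that the terms other than that of $S_0$ cancel. One would like to group them into orbits of the shift $\tau\mapsto\tau+1$, which is a symmetry of $p\gamma$. But the shift does not preserve linking in $\alpha_\varepsilon$. Near the parameter $s+i$ the curve crosses the $p$ parallel sheets through $s'+j$ in the order $j=0,1,\dots,p-1$ or in the reverse order, and a linear order on $\mathbb Z/p$ is not invariant under $j\mapsto j+1$. For sums over a \emph{single} crossing linking plays no role, and the symmetry is available. The aim of this section is to write the derivative of $F_f$ with respect to $f$ as such a sum. A polynomial over $\mathbb F_p$ of degree $p$ with vanishing derivatives is a combination of $p$-th powers, and these are easy to find.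

In this section $N$ is a connected oriented Riemannian surface without boundary and $L=\infty$, so class functions are functions of the free homotopy class that vanish on the trivial class. For class functions $g,h$ and a generic curve $\beta$ in $N$ put
\[
[g,h](\beta)=\sum_c\bigl(g(c^-)h(c^+)-g(c^+)h(c^-)\bigr).
\]

\begin{lemma}\label{lem:bracket}
The value $[g,h](\beta)$ depends only on the homotopy class of $\beta$ and vanishes if $\beta$ is contractible. Hence $[g,h]$ extends uniquely to a class function.
\end{lemma}

\begin{proof}
Argue as for (A) in Section~\ref{sec:two}. The one difference is at a self-tangency: since the velocity pairs at $c$ and $d$ have opposite signs, $c^\pm$ is homotopic to $d^\mp$, so the terms of $c$ and $d$ are negatives of each other. A contractible generic curve is homotopic to a small embedded circle, for which the sum is empty. Every closed curve is homotopic to a generic one by Proposition~\ref{prop:generic}(1).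
\end{proof}

Write $\operatorname{ad}_gh=[g,h]$. By Lemma~\ref{lem:bracket} this operator can be iterated. Each application cuts off one loop, evaluates $g$ on it and passes the rest on. After $k$ steps we have cut at an unlinked set of $k$ crossings by removing the leaves of its tree one at a time. To record this, let $T$ be an oriented tree and $r$ a vertex. Let $o(T,r)$ be the number of orderings $v_1,v_2,\dots$ of $V(T)\setminus\{r\}$ such that each $v_i$ is a leaf (a vertex of degree one) of $T\setminus\{v_1,\dots,v_{i-1}\}$, and let $\operatorname{aw}(T,r)$ be the number of edges oriented away from $r$.

\begin{lemma}\label{lem:iter}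
For class functions $g,h$, every $k\ge0$ and every generic $\beta$,
\begin{equation}\label{eq:iter}
(\operatorname{ad}_g^kh)(\beta)=\sum_{\substack{S\text{ unlinked}\\|S|=k}}\ \sum_{r\in V(T(S))}(-1)^{\operatorname{aw}(T(S),r)}\,o(T(S),r)\,h(\omega_r)\prod_{v\ne r}g(\omega_v).
\end{equation}
\end{lemma}

\begin{proof}
For $k=0$ both sides equal $h(\beta)$. Assume \eqref{eq:iter} for $k$. By definition, $(\operatorname{ad}_g^{k+1}h)(\beta)$ is the sum of $\pm g(B)(\operatorname{ad}_g^kh)(A)$ over all crossings $c$ and both ways of naming the loops $c^\pm$ as a removed loop $B$ and a retained loop $A$. The sign is $+$ if $B=c^-$, that is, if the edge $c$ points from $B$ to $A$, and $-$ otherwise.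

The curve $A$ has a corner at $c$. Choose a small disc about $c$ that meets $\beta$ only in the two branches through $c$, and replace the part of $A$ in this disc by a smooth embedded arc. The result is a generic curve $\tilde A$ homotopic to $A$. Its parameter circle is that of $\beta$ with the arc $B$ collapsed, and its crossings are the crossings of $\beta$ with both preimages in the open arc $A$, with the same velocities. Apply \eqref{eq:iter} to $\tilde A$. We obtain a sum over data $(c,B,S',r,(v_2,\dots,v_{k+1}))$, where $S'$ is an unlinked set of $k$ crossings of $\tilde A$, $r$ is a vertex of $T(S')$, and $(v_2,\dots,v_{k+1})$ is an ordering counted by $o(T(S'),r)$.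

To such data associate $S=S'\cup\{c\}$, which is unlinked for $\beta$. The tree $T(S)$ is $T(S')$ with a leaf $v_1$ attached by the edge $c$; the loop of $v_1$ is $B$, and the other loops of $S$ are homotopic to the corresponding loops of $S'$. The ordering $(v_1,v_2,\dots,v_{k+1})$ is counted by $o(T(S),r)$. Conversely, $S$, $r$ and such an ordering determine $c$ as the edge at the leaf $v_1$, $B$ as the single arc of the region $v_1$, and $S'=S\setminus\{c\}$. So the association is a bijection. Since $r$ lies on the side of $A$, the edge $c$ points away from $r$ exactly when the sign above is $-$. The signs match, and \eqref{eq:iter} holds for $k+1$.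
\end{proof}

For $k=p-1$ the coefficient in \eqref{eq:iter} becomes independent of $r$ modulo $p$. For instance, for the directed path $v_1\to v_2\to v_3$ and $r=v_1,v_2,v_3$ it equals $1,-2,1$, and all three numbers are congruent to $e=1$ modulo $3$.

\begin{proposition}\label{prop:deriv}
For class functions $g,h$ and generic $\alpha$,
\[
\sum_{\substack{S\text{ unlinked}\\|S|=p-1}}e(T(S))\sum_{r\in V(T(S))}h(\omega_r)\prod_{v\ne r}g(\omega_v)=(-1)^{p-1}\bigl(\operatorname{ad}_g^{\,p-1}h\bigr)(\alpha).
\]
\end{proposition}

The left side is the coefficient of $\eta$ in $F_{g+\eta h}(\alpha)\in R[\eta]$, the derivative of $F$ at $g$ in the direction $h$.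

\begin{proof}
Let $T$ be an oriented tree on $p$ vertices, $r$ a vertex, and $T^r$ the same tree with all edges oriented away from $r$. It is obtained from $T$ by reversing $p-1-\operatorname{aw}(T,r)$ edges, so $e(T)\equiv(-1)^{p-1-\operatorname{aw}(T,r)}e(T^r)$ by (E2). We claim that $e(T^r)=o(T,r)$, the ordering $v_1,\dots,v_{p-1}$ corresponding to the labeling $\lambda(v_i)=p+1-i$, $\lambda(r)=1$. An admissible labeling of $T^r$ gives $r$ the label $1$, and when the vertices are removed in decreasing order of labels, each is removed after its children and before its parent, so it is a leaf at that moment. Conversely, in an ordering counted by $o(T,r)$ the remaining graph is always a tree containing $r$; so when $v_i$ is removed its parent is still present, and as $v_i$ is a leaf its children are gone. Hence $e(T)\equiv(-1)^{p-1}(-1)^{\operatorname{aw}(T,r)}o(T,r)$. Insert this in \eqref{eq:iter} with $k=p-1$.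
\end{proof}

\section{The value of the invariant on $p\gamma$}\label{sec:value}

Let $\gamma$ and $\alpha_\varepsilon$ be as in Section~\ref{sec:spiral}. In $M$ we have no control over which loops of $\alpha_\varepsilon$ are $\sim_L$ to each other. We therefore compute first in a thin neighborhood $N$ of the image of $\gamma$, where the homotopy class of a loop determines the loop, and then transport the resulting polynomial identity to $M$ by a substitution.

Regard $\Gamma=\gamma(S^1)$ as a graph whose vertices are the crossings of $\gamma$ (one arbitrary point if there are none) and whose edges are oriented by $\gamma$. Let $\mathcal E$ be the set of edges; $\gamma$ traverses each edge exactly once. Let $N\subset\operatorname{int}M$ be a connected open neighborhood of $\Gamma$ that deformation retracts onto $\Gamma$, with the orientation of $M$. Decrease $\varepsilon_0$ so that $\alpha_\varepsilon\subset N$ for $\varepsilon\le\varepsilon_0$. Free homotopy classes in $N$ are those in $\Gamma$, and we recall their description. A closed edge path is \emph{cyclically reduced} if no edge is followed, cyclically, by its inverse. A nonempty cyclically reduced closed edge path is not contractible, and two of them are freely homotopic if and only if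 they differ by a cyclic permutation.

Let $\omega$ be a loop of an unlinked set $S$ of crossings of $\alpha_\varepsilon$. By Lemma~\ref{lem:spiral} the set $S$ makes sense for all $\varepsilon'\in(0,\varepsilon]$, and we get a homotopy $\omega_{\varepsilon'}$, $0\le\varepsilon'\le\varepsilon$, in $N$ from $\omega$ to a \emph{limit} $\omega_0$ in $\Gamma$.

\begin{lemma}\label{lem:rigid}
The limit $\omega_0$ is a nonempty closed edge path in $\Gamma$ that traverses every edge in the positive direction. Consequently $\omega$ is not contractible in $N$, and two such loops $\omega,\omega'$ are freely homotopic in $N$ if and only if $\omega_0$ and $\omega'_0$ differ by a monotone reparametrization.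
\end{lemma}

\begin{proof}
Suppose first that $\omega_0$ is a constant $q\in\Gamma$. Then for small $\varepsilon'$ the loop $\omega_{\varepsilon'}$ lies in a chart about $q$ and consists of arcs of positive duration whose parameters are close to preimages of $q$ under $p\gamma$. Their velocities are close to $\gamma'(s)$ or $\gamma'(s')$ if $q=\gamma(s)=\gamma(s')$ is a crossing, and to a single nonzero vector otherwise. As $\gamma'(s),\gamma'(s')$ are linearly independent, in both cases some linear form is positive on all these velocities. It increases strictly along the closed curve $\omega_{\varepsilon'}$, which is impossible.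

The curve $\omega_0$ is a concatenation of forward arcs of $\gamma$. At a chord $b_k$ the two endpoints are congruent modulo $1$, so $\omega_0$ continues forward along $\gamma$. At a chord $x_{ij}$ it passes from one branch of $\gamma$ to the other at the vertex $x$. So inside an edge $\omega_0$ only moves forward, and being closed and nonconstant it is a nonempty closed edge path of positively traversed edges. Such a path contains no inverse edge and is therefore cyclically reduced. The consequences follow from the fact recalled above, because two curves that run through the same cyclic sequence of edges have the same constant-speed parametrization up to rotation.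
\end{proof}

\begin{lemma}\label{lem:zero}
For all class functions $g,h$ on $\Lambda_\infty(N)$ we have $[g,h](\alpha_\varepsilon)=0$.
\end{lemma}

\begin{proof}
Each loop $c^\pm$ is homotopic in $N$ to its limit, given in Lemma~\ref{lem:spiral}. The crossings $b_k$ contribute
\[
\sum_{k=1}^{p-1}g(k\gamma)h((p-k)\gamma)-\sum_{k=1}^{p-1}g((p-k)\gamma)h(k\gamma),
\]
which is $0$ by the substitution $k\leftrightarrow p-k$ in the second sum. The term of $x_{ij}$ depends only on $x$ and on $k\equiv j-i\pmod p$, and each $k$ comes from exactly $p$ pairs $(i,j)$. So these terms add up to $0$ in the $\mathbb F_p$-algebra $R$.
\end{proof}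

\begin{proposition}\label{prop:univ}
Let $R_N=\mathbb F_p[y_C]$, with $C$ running over the nontrivial free homotopy classes in $N$, and let $f_N$ be the class function on $\Lambda_\infty(N)$ equal to $y_C$ on $C$. Then $F_{f_N}(\alpha_\varepsilon)=y_{[\gamma]}^{\,p}$.
\end{proposition}

\begin{proof}
The polynomial $P=F_{f_N}(\alpha_\varepsilon)$ is homogeneous of degree $p$. Let $1_C$ be the indicator function of a nontrivial class $C$; it is a class function. The product rule and Proposition~\ref{prop:deriv} give
\[
\frac{\partial P}{\partial y_C}=\sum_Se(T(S))\sum_r1_C(\omega_r)\prod_{v\ne r}f_N(\omega_v)=(-1)^{p-1}\bigl[f_N,\operatorname{ad}_{f_N}^{\,p-2}1_C\bigr](\alpha_\varepsilon).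
\]
By Lemma~\ref{lem:bracket}, $\operatorname{ad}_{f_N}^{\,p-2}1_C$ is a class function, so the right side vanishes by Lemma~\ref{lem:zero}. The operator $\partial/\partial y_C$ multiplies a monomial by its exponent of $y_C$ and lowers that exponent by one, and distinct monomials have distinct images. So in every monomial of $P$ with nonzero coefficient all exponents are divisible by $p$. As the degree is $p$,
\[
P=\sum_Ca_C\,y_C^{\,p},
\]
where $a_C$ is the sum modulo $p$ of $e(T(S))$ over the sets $S$ all of whose loops lie in $C$.

We determine these sets. For a closed edge path of positive edges, let its \emph{count vector} in $\mathbb Z^{\mathcal E}$ record how often each edge is traversed, and let $\mathbf 1$ be the count vector of $\gamma$, all of whose entries are $1$. The count at an edge is the number of passages through a general interior point of it, so count vectors add when the arcs of several loops tile one arc of $\mathbb R/p\mathbb Z$. Let $S$ have all its loops in one class. By Lemma~\ref{lem:rigid} the $p$ limits have the same count vector $z$. Their arcs tile the whole circle, so $pz=p\mathbf 1$ and $z=\mathbf 1$. Suppose that some $x_{ij}$ belongs to $S$. The arcs of the regions on one side of this chord tile the arc whose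 limit is $a(\bar aa)^k$, with count vector $z_a+k\mathbf 1$, where $z_a$ is the count vector of $a$. This must be an integer multiple of $\mathbf1$. But $z_a$ has entries in $\{0,1\}$ and differs from $0$ and from $\mathbf 1$, since each of $a,\bar a$ contains at least one edge and together they contain every edge once. This is a contradiction. So $S\subset\{b_1,\dots,b_{p-1}\}$, and $S=S_0$ because $|S|=p-1$. By Example~\ref{ex:S0}, $a_{[\gamma]}=1$, and all other $a_C$ vanish.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Take $F_f$ as in Definition~\ref{def:F}. Property (A) is Proposition~\ref{prop:inv}. For (B), let $f$ be a class function on $\Lambda_L(M)$ and $p\,\ell(\gamma)<L$. Consider the loops of the unlinked sets $S$ of $p-1$ crossings of $\alpha_\varepsilon$. Each such loop $\omega$ is $\sim_L$ to its limit $\omega_0$ in $M$. If two of them are freely homotopic in $N$, their limits differ by a monotone reparametrization by Lemma~\ref{lem:rigid}, so they are $\sim_L$ in $M$. Hence there is a well-defined function $\psi$ on the nontrivial classes in $N$ with $f(\omega)=\psi([\omega])$ for all these loops; put $\psi=0$ on the classes that do not occur. The sets $S$ and the oriented trees $T(S)$ are the same whether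 $\alpha_\varepsilon$ is viewed in $N$ or in $M$. So $F_f(\alpha_\varepsilon)$ is the image of $F_{f_N}(\alpha_\varepsilon)$ under the homomorphism $R_N\to R$, $y_C\mapsto\psi(C)$, and Proposition~\ref{prop:univ} gives $F_f(\alpha_\varepsilon)=\psi([\gamma])^p$. A loop of $S_0$ lies in the class $[\gamma]$ and is $\sim_L\gamma$, so $\psi([\gamma])=f(\gamma)$.
\end{proof}

This completes the proof of Theorems~\ref{thm:main} and~\ref{thm:roots}, up to Proposition~\ref{prop:generic}.

\begin{remark}\label{rem:prime}
The reduction to primes is needed for (E1), on which (E2), Proposition~\ref{prop:inv} and Proposition~\ref{prop:deriv} rest. For four vertices, the forest of two disjoint oriented edges has $\binom42=6$ admissible labelings, and $6\not\equiv0\pmod 4$.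
\end{remark}

\section{Sharpness and non-orientable surfaces}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
The disc will have a short boundary $\gamma$ and, between the boundary and the center, a flat cylinder of circumference $1$ and height $\frac12$. The height is chosen so that a curve either fits in the cylinder and has to go around it, or is long because it sticks out.

Choose $\eta,d_0>0$ with $1+m\eta+4d_0<1/\kappa$, and put $\rho_0=2d_0+\frac12$. Let $M$ be the disc with polar coordinates $(\rho,\theta)$, $0\le\rho\le\rho_0$, and the metric $d\rho^2+\varphi(\rho)^2d\theta^2$, where $\varphi$ is smooth, positive for $\rho>0$, equal to $\rho$ near $0$, and satisfies $2\pi\varphi\equiv1$ on $[d_0,d_0+\frac12]$ and $2\pi\varphi(\rho_0)=\eta$. Let $\gamma=\partial M$, so $\ell(\gamma)=\eta$. The meridians $\theta=\mathrm{const}$ have length $\rho_0$.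

\emph{The curve $m\gamma$ contracts through curves of length at most $m\eta+2\rho_0=1+m\eta+4d_0$.} At the boundary point $\theta=0$ insert a back-and-forth segment along the meridian and let it grow until it reaches the center. Then replace this segment and the lap that follows it by the meridian at angle $0$ down to the center, the meridian at angle $\vartheta$ back up, and the boundary arc from $\vartheta$ to $2\pi$, and let $\vartheta$ increase from $0$ to $2\pi$. At the end the lap has become a back-and-forth segment, which we retract. This removes one lap, and we repeat it $m$ times. So $m\gamma$ is $L$-contractible for any $L$ with $1+m\eta+4d_0<L<1/\kappa$. Fix such an $L$.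

\emph{Every contraction of $\gamma$ contains a curve of length at least $1$.} The curve $\gamma$ is not contractible in the annulus $\{\rho>d_0\}$, so some curve of the contraction meets $\{\rho\le d_0\}$. By compactness there is a first such curve. It lies in $\{\rho\ge d_0\}$, meets $\{\rho=d_0\}$, and has winding number $\pm1$ about the center, since up to that time the homotopy avoids the center. If the curve stays in the cylinder $\{d_0\le\rho\le d_0+\frac12\}$, its projection to the circle factor, of length $1$, has degree $\pm1$ and is not longer than the curve, so the length is at least $1$. Otherwise $\rho$, which is $1$-Lipschitz, goes from $d_0$ to a value above $d_0+\frac12$ and back, and the length is at least $2\cdot\frac12=1$. Since $\kappa L<1$, the curve $\gamma$ is not $\kappa L$-contractible.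
\end{proof}

If moreover $\eta<\kappa$, then $\ell(\gamma)<\kappa<\kappa L$, so the obstruction is the pass and not the length of $\gamma$ itself.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Let $M$ be connected and non-orientable. Orientation behavior defines a homomorphism from $\pi_1(M)$ to $\{\pm1\}$, so a contractible curve is orientation-preserving. Suppose that $m\gamma$ is $L$-contractible. If $m$ is odd, then $\gamma$ is orientation-preserving, because $m\gamma$ is. If $\gamma$ is orientation-preserving, it lifts to a closed curve $\hat\gamma$ in the orientation double cover $\hat M$, which we equip with the lifted metric. The contraction of $m\gamma$ lifts to a homotopy starting at $m\hat\gamma$, with the same lengths, and ending at a lift of a constant curve, which is constant. By Theorem~\ref{thm:main}, $\hat\gamma$ is $L$-contractible in $\hat M$, and the projection of the contraction shows that $\gamma$ is $L$-contractible.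

An orientation-reversing $\gamma$ is not contractible, so the conclusion fails for every $L$. Let $\gamma$ be a projective line in $\mathbb{RP}^2$ with the metric of curvature $1$, and let $m$ be even. Then $m\gamma$ lifts to the equator of $S^2$ traversed $m/2$ times, which contracts through circles of latitude traversed $m/2$ times. So the hypothesis holds for every $L>m\pi$.
\end{proof}

\begin{remark}
For $p=2$ the sum $\sum_cf(c^+)f(c^-)$ is symmetric in $c^+,c^-$, and neither its definition nor property (A) uses an orientation. What fails for an orientation-reversing $\gamma$ is (B): the normal field $\nu$ does not close up. For a projective line, $2\gamma$ can be pushed off to the boundary of a M\"obius band, a curve with no crossing at all. For odd $p$ the orientation is used already in orienting the trees $T(S)$.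
\end{remark}

\section{Approximation by generic homotopies}\label{sec:approx}

It remains to prove Proposition~\ref{prop:generic}. The difficulty is that along a homotopy through $\Lambda_L(M)$ the supremum of the lengths may equal $L$, so there is no room for perturbation. Inscribed polygons create the room: they are not longer than the curves, and their lengths are continuous in time. They have to be inscribed before the curves are pushed off the boundary, since pushing may increase lengths. We therefore need unique shortest paths up to the boundary, where they need not be geodesics and the exponential map is of no help. A convexity argument for the energy supplies them.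

\begin{lemma}\label{lem:short}
Let $K\subset M$ be compact. There is $r>0$ such that any $x,y\in K$ with $d(x,y)<r$ are joined by a unique shortest path $\sigma_{xy}\colon[0,1]\to M$ parametrized proportionally to arclength, and $\sigma_{xy}$ depends continuously on $(x,y)$ in the uniform topology.
\end{lemma}

\begin{proof}
It suffices to find for each $q\in M$ an open neighborhood $U$ any two points of which are joined by a unique shortest path of $M$, depending continuously on the endpoints; then let $r$ be a Lebesgue number for the cover of $K$ by such sets. Identify a neighborhood of $q$ with the convex set $D=\{z\in\mathbb R^2:|z|<1\}$ or $D=\{|z|<1,\ z_2\ge0\}$, with $q$ at $0$. After shrinking, the metric $g$ has bounded first and second derivatives on $D$ and satisfies $A^{-2}|v|^2\le g(v,v)\le A^2|v|^2$ for a constant $A$. For a Lipschitz path $\sigma\colon[0,1]\to D$ put $E(\sigma)=\int_0^1g_\sigma(\dot\sigma,\dot\sigma)$. Let $\sigma_0,\sigma_1$ be Lipschitz paths in $D$ with the same endpoints, $v=\sigma_1-\sigma_0$ and $\sigma_s=\sigma_0+sv$, which lies in $D$ by convexity. Since $v(0)=0$, we have $\|v\|_\infty\le\|\dot v\|_2$, and therefore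
\begin{align*}
\frac{d^2}{ds^2}E(\sigma_s)&=\int_0^1\Bigl(2g(\dot v,\dot v)+4(\partial_vg)(\dot v,\dot\sigma_s)+(\partial_v^2g)(\dot\sigma_s,\dot\sigma_s)\Bigr)\\
&\ge\bigl(2A^{-2}-C\|\dot\sigma_s\|_2-C\|\dot\sigma_s\|_2^2\bigr)\|\dot v\|_2^2
\end{align*}
with $C$ depending only on the bounds for $g$. So there is $\mu>0$ such that $s\mapsto E(\sigma_s)$ is strictly convex whenever $\sigma_0\ne\sigma_1$ and $\|\dot\sigma_0\|_2,\|\dot\sigma_1\|_2\le\mu$.

Choose $\eta>0$ with $2A\eta\le\mu$ such that the closed $d$-ball $B$ of radius $3\eta$ about $q$ is a compact subset of $D$, and let $U$ be the open $d$-ball of radius $\eta$. For $x,y\in U$ we have $d(x,y)<2\eta$, and paths from $x$ of length less than $2\eta$ stay in $B$. By the Arzel\`a--Ascoli theorem and the lower semicontinuity of length, a shortest path from $x$ to $y$ exists. Parametrized proportionally to arclength, it has $E=d(x,y)^2$ and $\|\dot\sigma\|_2\le A\,d(x,y)\le\mu$. Every Lipschitz path in $D$ from $x$ to $y$ has $E\ge\ell^2\ge d(x,y)^2$ by the Cauchy--Schwarz inequality. Two distinct shortest paths $\sigma_0,\sigma_1$ would give $E(\sigma_{1/2})<d(x,y)^2$ by strict convexity, a contradiction.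

If $(x_i,y_i)\to(x,y)$ in $U\times U$, the paths $\sigma_{x_iy_i}$ lie in $B$ and are $d(x_i,y_i)$-Lipschitz. Every subsequence has a uniformly convergent subsequence, whose limit joins $x$ to $y$ and is $d(x,y)$-Lipschitz, so it is $\sigma_{xy}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
Let $H$ be a homotopy through $\Lambda_L(M)$, written $H(t)=H(\cdot,t)$. Steps A--C replace it by a smooth homotopy in $\operatorname{int}M$.

\medskip\noindent\textbf{Step A: polygons.} Let $r$ be given by Lemma~\ref{lem:short} for the image of $H$, and take $n$ so large that $d(H(\theta,t),H(\theta',t))<r$ for $|\theta-\theta'|\le1/n$. Let $P(t)$ be the closed curve which on $[\frac kn,\frac{k+1}n]$ is the shortest path from $H(\frac kn,t)$ to $H(\frac{k+1}n,t)$, parametrized proportionally to arclength. This is a homotopy, and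
\[
\ell(P(t))=\sum_kd\bigl(H(\tfrac kn,t),H(\tfrac{k+1}n,t)\bigr)\le\ell(H(t))<L .
\]
The middle expression is continuous in $t$, so $\max_t\ell(P(t))<L$. Also $H(t)\sim_LP(t)$ for each $t$: for $s\in[0,1]$ replace $H(t)$ on each interval $[\frac kn,\frac{k+s}n]$ by the shortest path with the same endpoints, which does not increase the length.

\medskip\noindent\textbf{Step B: into the interior.} In a collar $\partial M\times[0,1)$ of the boundary with coordinate $\zeta\in[0,1)$, let $\xi=\chi\,\partial_\zeta$, where $\chi\ge0$ is smooth, compactly supported and positive at the points of $\partial M$ in the image of $P$. The flow $\varphi_s$ of $\xi$ is defined for $s\ge0$ and does not decrease $\zeta$, and the norm of its differential tends to $1$ uniformly as $s\to0$. So for all sufficiently small $s>0$ the curves $\varphi_s\circ P(t)$ lie in $\operatorname{int}M$ and their lengths are bounded by a constant less than $L$. Fix such an $s$ and put $Q=\varphi_s\circ P$.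

\medskip\noindent\textbf{Step C: smoothing.} The image of $Q$ is a compact subset of $\operatorname{int}M$. It has a neighborhood $W$, and there is $r'>0$, such that for $x,y\in W$ with $d(x,y)<r'$ the shortest path is the geodesic $\tau\mapsto\exp_x(\tau\exp_x^{-1}y)$, which lies in $\operatorname{int}M$ and is smooth in $(x,y,\tau)$. Let $n'$ be a multiple of $n$ so large that $Q(\theta,t)$ and $Q(\theta',t)$ are at distance less than $r'/2$ for $|\theta-\theta'|\le1/n'$. Approximate the paths $t\mapsto Q(\frac k{n'},t)$ uniformly by $C^\infty$ paths $v_k(t)$, so closely that $\sum_kd(v_k(t),v_{k+1}(t))$ is still less than $L$ for all $t$. Let $\rho\colon[0,1]\to[0,1]$ be smooth, nondecreasing, $0$ near $0$ and $1$ near $1$, and put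
\[
G(\theta,t)=\exp_{v_k(t)}\Bigl(\rho(n'\theta-k)\exp^{-1}_{v_k(t)}v_{k+1}(t)\Bigr),\qquad\theta\in[\tfrac k{n'},\tfrac{k+1}{n'}].
\]
This is a $C^\infty$ homotopy in $\operatorname{int}M$ through $\Lambda_L(M)$. Along a smooth homotopy the length is continuous, hence bounded by a constant less than $L$, and this bound survives $C^1$-small perturbations.

\medskip\noindent\textbf{Part (1).} Apply Steps A--C to the constant homotopy $H(t)=\beta$, with $v_k=Q(\frac k{n'})$. Then $\beta\sim_LP$ by Step A, $P\sim_LQ$ along the flow, and $Q\sim_LG$ by the argument of Step A and a monotone reparametrization. Generic curves are dense among smooth maps $S^1\to\operatorname{int}M$, by the dimension count of Step D below with the time variable omitted. A generic curve $G'$ that is $C^1$-close to $G$ is joined to it by the curves $\exp_G(s\exp_G^{-1}G')$, which are $C^1$-close to $G$ as well.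

\medskip\noindent\textbf{Part (2): matching the ends.} Let $H$ join $\alpha_0$ to $\alpha_1$. We make the choices in Steps A--C so that the ends of $G$ are connected smoothly to $\alpha_0,\alpha_1$. Take $n$ so large that $P(0),P(1)$ consist of geodesics of $\operatorname{int}M$, and choose $\chi$ to vanish near their images, so that $Q(0)=P(0)$ and $Q(1)=P(1)$. Choose the $v_k$ with the same endpoints as the paths they approximate. Since $n$ divides $n'$, each edge of $G(0)$ is a piece of an edge of $P(0)$, so $G(0)=P(0)\circ\hat\rho$, where $\hat\rho$ is a smooth weakly monotone map of degree one that is constant near each $k/n'$. Join $\alpha_0$ to $\alpha_0\circ\hat\rho$ through $\alpha_0\circ((1-s)\operatorname{id}+s\hat\rho)$, of constant length. Join $\alpha_0\circ\hat\rho$ to $P(0)\circ\hat\rho$ through $I_s\circ\hat\rho$, where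
\[
I_s(\theta)=\exp_{\alpha_0(\theta)}\bigl(s\exp_{\alpha_0(\theta)}^{-1}P(0)(\theta)\bigr).
\]
This family is smooth because $\alpha_0\circ\hat\rho$ and $P(0)\circ\hat\rho$ are smooth. As $n\to\infty$, the polygon $P(0)$ tends to $\alpha_0$ in $C^1$ on each edge, uniformly in the edge; hence so does $I_s$, uniformly in $s$, and $\ell(I_s\circ\hat\rho)=\ell(I_s)<L$ for large $n$. Treat $\alpha_1$ in the same way. Reparametrize each of the five homotopies in time so that it is constant near the ends of its interval, and concatenate. We obtain a $C^\infty$ homotopy from $\alpha_0$ to $\alpha_1$ in $\operatorname{int}M$ through $\Lambda_L(M)$ that is constant in $t$ near $t=0$ and $t=1$.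

\medskip\noindent\textbf{Step D: general position.} Recall the multijet transversality theorem. Given countably many submanifolds of the spaces of $k$-tuples of jets, at $k$ distinct source points, of maps $S^1\times[0,1]\to\operatorname{int}M$, an arbitrarily $C^\infty$-small perturbation makes the multijet extensions of a map transverse to all of them, and the map may be left unchanged near a closed set where transversality already holds. We apply this to conditions on $k$ distinct parameters $\theta_1,\dots,\theta_k$ at a common time $t$. These configurations form a manifold of dimension $k+1$, so after perturbation a condition of codimension $k+1$ holds at isolated points and a condition of larger codimension never holds. Near $t=0,1$ the homotopy is a constant generic curve, for which all the transversality statements below hold, and we leave it unchanged there. Subscripts denote partial derivatives in a chart.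

\emph{Excluded configurations.} Coincidence of $k$ image points has codimension $2(k-1)$, vanishing of a velocity has codimension $2$, and linear dependence of two vectors that are not both zero has codimension $1$. So the following do not occur: a quadruple point ($6>5$); a triple point with two dependent velocities ($5>4$); a double point with a vanishing velocity ($4>3$); a zero of $\alpha_\theta$ at which $\alpha_{\theta\theta},\alpha_{\theta\theta\theta}$ are dependent ($3>2$). Each of the three events below, on $k$ parameters, has codimension $k+1$. Two events at the same time, on disjoint sets of $k_1$ and $k_2$ parameters, have codimension $k_1+k_2+2>k_1+k_2+1$, and two events sharing a parameter fall under the cases already excluded.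

\emph{Cusps} ($k=1$, $\alpha_\theta=0$). Transversality says that $\alpha_{\theta\theta},\alpha_{\theta t}$ are independent at $(\theta_0,t_0)$. Double points with both parameters $\mu\pm\zeta$ near $\theta_0$ are the zeros with $\zeta\ne0$ of
\[
D(\mu,\zeta,t)=\frac{\alpha(\mu+\zeta,t)-\alpha(\mu-\zeta,t)}{2\zeta}=\alpha_\theta(\mu,t)+\frac{\zeta^2}6\alpha_{\theta\theta\theta}(\mu,t)+O(\zeta^4),
\]
a smooth function that is even in $\zeta$. By the implicit function theorem its zero set near $(\theta_0,0,t_0)$ is a curve $\mu=\mu(\zeta)$, $t=t(\zeta)$ with even smooth functions. Differentiating $D=0$ twice at $\zeta=0$ gives $\mu''\alpha_{\theta\theta}+t''\alpha_{\theta t}+\frac13\alpha_{\theta\theta\theta}=0$, and $t''(0)\ne0$ because $\alpha_{\theta\theta\theta}$ is not a multiple of $\alpha_{\theta\theta}$. So for $t$ on one side of $t_0$ there is exactly one pair $\mu\pm\zeta$, shrinking to $\theta_0$, and on the other side none. The double point is transverse: if the two velocities were dependent, the differential of $D$ would have a nonzero kernel vector with $dt=0$, whereas the kernel is spanned by $(\mu',1,t')$ and $t'(\zeta)\ne0$ for small $\zeta\neq0$. This is event (I).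

\emph{Tangencies} ($k=2$, equal images and dependent velocities). Both velocities are nonzero. Choose coordinates depending on $t$ in which the first branch is $y=0$; the second is then a graph $y=\phi(x,t)$. The condition reads $\phi=\phi_x=0$, and transversality says that the Jacobian determinant of $(\phi,\phi_x)$ in $(x,t)$, which equals $-\phi_t\phi_{xx}$ where $\phi_x=0$, is nonzero. This is event (II).

\emph{Triple points} ($k=3$, equal images). The velocities are pairwise independent. Transversality says that the system $\dot\theta_1v_1+\dot tw_1=\dot\theta_2v_2+\dot tw_2=\dot\theta_3v_3+\dot tw_3$ has only the zero solution. A solution with $\dot t=0$ is zero because the $v_i$ are pairwise independent. A solution with $\dot t=1$ exists if and only if some vector $\dot q$ satisfies $\det(v_i,\dot q)=a_i$ for $i=1,2,3$; the first two equations determine $\dot q$, and by \eqref{eq:cramer} the third then holds if and only if $\Delta_0=0$. This is event (III).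

\emph{Finiteness.} The cusps are isolated zeros of $\alpha_\theta$ on a compact set, so they are finite in number. Parameters of a multiple point can approach each other only at a cusp, since elsewhere the curves $\alpha_t$ are locally injective, uniformly in $t$; and near a cusp the only multiple point is the transverse double point found above. So tangencies and triple points lie in compact sets of configurations of distinct parameters, and being isolated they are finite in number. At an exceptional time every multiple point outside the event is a transverse double point, which persists by the implicit function theorem. Finally, the perturbation is $C^1$-small, so all lengths remain less than $L$.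
\end{proof}

\begin{thebibliography}{1}

\bibitem{CL}
Gregory R. Chambers and Yevgeny Liokumovich,
\emph{Splitting a contraction of a simple curve traversed $m$ times},
arXiv:1510.03445 (2015).

\end{thebibliography}
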